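# The three-term inequality for free weights of vector valued modular forms: where it holds and how it breaks

Throughout, $q=e^{2\pi i\tau}$ with $\tau$ in the upper half plane $\mathfrak H$, and $\theta=q\frac{d}{dq}=\frac1{2\pi i}\frac d{d\tau}$. The group is $\Gamma(1)=\mathrm{PSL}_2(\mathbb Z)$, generated by the images $S,T$ of $\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ and $\begin{pmatrix}1&1\\0&1\end{pmatrix}$, with $S^2=(ST)^3=1$. For an even integer $w$, $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}$, and a scalar or vector valued function $F$ on $\mathfrak H$, put $(F|_w\gamma)(\tau)=(c\tau+d)^{-w}F(\gamma\tau)$. The letter $i$ is an index when it is a subscript and the imaginary unit in $e^{2\pi i(\cdot)}$; elsewhere the imaginary unit is written $\sqrt{-1}$.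

## 1. Three forms of weight two, permuted by $\mathrm{PSL}_2(\mathbb Z)$

Recall $E_2=1-24\sum_{n\ge1}\sigma(n)q^n=1-24q-72q^2-\cdots$ and its transformation law
$$E_2(\gamma\tau)=(c\tau+d)^2E_2(\tau)+\tfrac{12}{2\pi i}\,c\,(c\tau+d).\tag{1}$$
Because of the extra term, $E_2$ is not modular. The extra term cancels in the differences
$$g_1=2E_2(2\tau)-E_2(\tau),\qquad g_2=\tfrac12E_2\bigl(\tfrac\tau2\bigr)-E_2(\tau),\qquad g_3=\tfrac12E_2\bigl(\tfrac{\tau+1}2\bigr)-E_2(\tau).$$

Clearly $T$ fixes $g_1$ and exchanges $g_2$ and $g_3$. For $S$, apply (1) to $2\cdot(-1/\tau)=-1/(\tau/2)$: we get $2E_2(-2/\tau)=\frac{\tau^2}2E_2(\frac\tau2)+\frac{12}{2\pi i}\tau$. Subtracting $E_2(-1/\tau)=\tau^2E_2(\tau)+\frac{12}{2\pi i}\tau$ gives $g_1|_2S=g_2$, and hence $g_2|_2S=g_1$. Finally, with $z=\frac{\tau+1}2$ we have $\frac{-1/\tau+1}{2}=\frac{z-1}{2z-1}$, and $2z-1=\tau$. So (1) for $\begin{pmatrix}1&-1\\2&-1\end{pmatrix}$ gives $\frac12E_2\bigl(\frac{-1/\tau+1}{2}\bigr)=\frac{\tau^2}2E_2(z)+\frac{12}{2\pi i}\tau$, that is, $g_3|_2S=g_3$. Thus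 $\Gamma(1)$ permutes the three functions through the symmetric group on three letters: $S$ swaps $1,2$ and $T$ swaps $2,3$. Moreover $g_1+g_2+g_3=0$, because $2\sigma(n/2)+\sigma(2n)=3\sigma(n)$ (with $\sigma(n/2)=0$ for $n$ odd).

So $G=(g_1,g_2,g_3)^{t}$ takes values in the plane of vectors with coordinate sum $0$, on which $\Gamma(1)$ acts by a two-dimensional irreducible representation $\rho$, and $G|_2\gamma=\rho(\gamma)G$. This is a vector valued modular form of weight $2$. What are all the others, in all weights?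

One more comes from differentiation. Put $D_wF=\theta F-\frac w{12}E_2F$ in weight $w$. Formula (1) gives
$$D_w(F|_w\gamma)=(D_wF)|_{w+2}\gamma.\tag{2}$$
Indeed both sides equal $(c\tau+d)^{-w-2}(\theta F)(\gamma\tau)-\frac w{12}E_2\,(F|_w\gamma)-\frac{wc}{2\pi i}(c\tau+d)^{-w-1}F(\gamma\tau)$. So $DG=D_2G$ is a form of weight $4$ for $\rho$.

**Claim.** Every form for $\rho$, holomorphic at the cusp, is uniquely $f_1G+f_2\,DG$ with $f_1,f_2\in\mathbb C[E_4,E_6]$.

Use the first two coordinates on the plane. Let
$$W=\det(G,DG)=g_1\theta g_2-g_2\theta g_1$$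
(the $E_2$-terms cancel). It has weight $2+4=6$ and transforms by the character $\det\rho$, which takes the value $-1$ at the transposition $\rho(T)$. From $g_1=1+24q+\cdots$ and $g_2=-\frac12-12q^{1/2}-\cdots$ we read off $W=-6q^{1/2}+\cdots$. The function $\eta^{12}=q^{1/2}(1-\cdots)$ has weight $6$, no zeros on $\mathfrak H$, and a character with value $-1$ at $T$. A character of $\Gamma(1)$ is determined by its value at $T$ (Section 2), so $W/\eta^{12}$ is a level one form of weight $0$, a constant: $W=-6\eta^{12}$, without zeros on $\mathfrak H$. Given $F$ of weight $w$, Cramer's rule yields $F=f_1G+f_2DG$ with $f_1=\det(F,DG)/W$, $f_2=\det(G,F)/W$, holomorphic on $\mathfrak H$ and invariant of weights $w-2$, $w-4$. At the cusp, the components of $F$ are power series in $q^{1/2}$, and the two determinants change sign under $T$, so they involve only $q^{1/2},q^{3/2},\dots$ and the quotients are holomorphic in $q$. This proves the claim.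

So the module of all forms is free with generators of weights $2$ and $4$. The form $D^2G$ has weight $6$, so it is $f_1G+f_2DG$ with $f_1$ of weight $4$ and $f_2$ of weight $2$; hence $f_2=0$ and $D^2G=cE_4G$. Comparing constant terms of first components, $1\mapsto-\frac16\mapsto-\frac4{12}\cdot(-\frac16)=\frac1{18}$, so $c=\frac1{18}$. In the basis $(G,DG)$, the operator $D$ together with the weights gives at the cusp the matrix
$$R=\begin{pmatrix}\frac2{12}&\frac1{18}\\[2pt]1&\frac4{12}\end{pmatrix},\qquad \det(x-R)=x^2-\tfrac12x=x(x-\tfrac12),$$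
and $e^{2\pi i\cdot0}=1$, $e^{2\pi i/2}=-1$ are exactly the eigenvalues of $\rho(T)$.

Here the number of generators per weight is $1$ in weights $2$ and $4$, and $0$ otherwise. For an irreducible representation of larger dimension, what patterns are possible? In particular, can many generators pile up in one weight $k$, with few in the two neighboring weights $k\pm2$? In the example each occupied weight has exactly as many generators as its two neighbors together.

## 2. Free weights and the conjectured inequality

Let $\rho\colon\Gamma(1)\to\mathrm{GL}_n(\mathbb C)$ be a finite-dimensional representation. We choose exponents in the standard way.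

**Definition (exponents).** $L$ is the matrix with $e^{2\pi iL}=\rho(T)$ whose eigenvalues all have real part in $[0,1)$.

We use the following about such matrices.

**Fact 1.** Let $X$ be an $n\times n$ matrix whose eigenvalues have real part in $[0,1)$. There is a polynomial $p$, depending only on $n$ and the eigenvalues of $e^{2\pi iX}$, with $X=p(e^{2\pi iX})$. Hence $L$ is unique, every $\rho(T)$-stable subspace is $L$-stable, and $\ker(\rho(T)-e^{2\pi i\lambda})=\ker(L-\lambda)$ for $0\le\mathrm{Re}\,\lambda<1$.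

*Proof.* On the strip $0\le\mathrm{Re}\,x<1$ the map $x\mapsto e^{2\pi ix}$ is injective with nonzero derivative. By Hermite interpolation choose $p$ agreeing, at each eigenvalue of $e^{2\pi iX}$, to order $n$ with the local inverse whose value lies in the strip. Then $p(e^{2\pi ix})-x$ vanishes to order $n$ at each eigenvalue of $X$, so it is an entire function divisible by the characteristic polynomial of $X$, and it vanishes at $X$. If $\rho(T)x=e^{2\pi i\lambda}x$ with $x\ne0$, then $Lx=p(e^{2\pi i\lambda})x=\lambda x$; the other inclusion is clear. $\square$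

**Definition (the bundle, forms, free weights).** Let $Y=\Gamma(1)\backslash\mathfrak H$ and let $X$ be its compactification by the cusp. It is identified with the weighted projective line $\mathbb P(2,3)$, and every holomorphic vector bundle on $X$ is a direct sum of line bundles $\mathcal O(r)$. Let $\mathcal V(\rho)$ be the logarithmic extension to the cusp, for the exponents $L$, of the flat connection on $Y$ associated to $\rho$: near the cusp its sections are the functions $q^LH(q)$ with $H$ holomorphic in $q$. Put $\mathcal V_{2l}(\rho)=\mathcal V(\rho)\otimes\mathcal O(l)$, let $M_k(\rho)$ be the space of global sections of $\mathcal V_k(\rho)$, and $M(\rho)=\bigoplus_{k\in2\mathbb Z}M_k(\rho)$.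

Concretely, $F\in M_k(\rho)$ is a holomorphic $F\colon\mathfrak H\to\mathbb C^n$ with $F|_k\gamma=\rho(\gamma)F$ for all $\gamma$ and $F=q^Lh$ with $h$ holomorphic in $q$ also at $q=0$. ($h=q^{-L}F$ is always a function of $q\neq0$, since $\rho(T)=e^{2\pi iL}$.)

Let $A=\mathbb C[E_4,E_6]=\bigoplus_wA_w$. If $\mathcal V(\rho)\cong\bigoplus_{j=1}^n\mathcal O(r_j)$, then $M(\rho)$ is free over $A$ with a basis of forms $F_j$ of weights $k_j=-2r_j$, the *free weights*. Let $m_k$ be the number of $j$ with $k_j=k$; so $m_k=0$ for $k$ odd. The free weights do not depend on the basis, since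
$$\sum_k\dim M_k(\rho)\,t^k=\frac{m(t)}{(1-t^4)(1-t^6)},\qquad m(t)=\sum_km_kt^k.\tag{3}$$
The $F_j$ come from a splitting of the bundle, so they form a frame everywhere: $\mathbb F=(F_1,\dots,F_n)$ is invertible on $\mathfrak H$, and $\mathbb F=q^LH(q)$ with $H(0)$ invertible. In Section 1, $L$ has eigenvalues $0,\frac12$, and $m_2=m_4=1$.

The following question is a conjecture in Cameron Franc and Steven Rayan, "Nonabelian Hodge theory and vector valued modular forms", arXiv:1812.06180 (2018).

**Conjecture.** For irreducible $\rho$ of dimension $n\ge2$, $\;m_k\le m_{k+2}+m_{k-2}$ for all $k\in\mathbb Z$.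

The results quoted with it are: it holds for irreducible unitary $\rho$ of dimension at least $2$, and for all irreducible $\rho$ with $2\le\dim\rho\le12$.

**Standard facts.** We collect what is needed about level one.

(a) $D$ is a derivation, $D(A_w)\subset A_{w+2}$, $D\Delta=0$, and for $f\in A_w$ we have $(D_wf)(\infty)=-\frac w{12}f(\infty)$, since $\theta f$ has no constant term and $E_2(\infty)=1$.

(b) $A_w=0$ for $w<0$ and for $w=2$, and $A_0=\mathbb C$. If $f\in A_w$ and $f(\infty)=0$ then $f\in\Delta A_{w-12}$; in particular $f=0$ if $w\le10$.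

(c) $A_w$ contains a form with value $1$ at $\infty$ iff $w=0$ or $w\ge4$ is even. Fix one, $\mathbf e_w$, a monomial in $E_4,E_6$, with $\mathbf e_0=1$.

(d) $\Gamma(1)$ is generated by $T$ and $STS^{-1}$. So a character $\chi$ is determined by $\chi(T)$, and $S^2=(ST)^3=1$ gives $\chi(T)^6=1$. More generally, if $T$ acts by a scalar on a subrepresentation or quotient of $\rho$, then so does $STS^{-1}$, and hence all of $\Gamma(1)$ acts by scalars.

(e) For $k$ even, $\eta^{2k}$ has no zeros on $\mathfrak H$, has weight $k$ for a character $\chi_k$ with $\chi_k(T)=e^{2\pi ik/12}$, equals $q^{k/12}$ times a unit in $q$, and satisfies $D_k\eta^{2k}=0$ because $\theta\eta/\eta=E_2/24$.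

**The smallest cases.** *Dimension one.* By (d), $\rho=\chi_k$ for a unique $k\in\{0,2,\dots,10\}$, with $L=\frac k{12}$. Dividing by $\eta^{2k}$ shows $M(\chi_k)=A\,\eta^{2k}$, so $m_k=1$ is the only nonzero multiplicity. The inequality fails at $k$, which is why $n\ge2$ is assumed. Likewise $\chi_k\oplus\chi_k$ has $m_k=2$ and fails, so irreducibility matters. *Dimension two, irreducible.* Let $F_1$ have the smallest free weight $\kappa$. Then $DF_1\in M_{\kappa+2}(\rho)$ (since $\theta(q^Lh)=q^L(Lh+\theta h)$). If $DF_1=0$, then $\eta^{-2\kappa}F_1$ is a constant vector spanning an invariant line, which is impossible (details in Section 5). So $DF_1=a_{11}F_1+a_{21}F_2\neq0$, with $a_{11}\in A_2=0$ and $0\ne a_{21}\in A_{\kappa+2-k_2}$. As $k_2\ge\kappa$ and $A_2=0$, this forces $k_2=\kappa+2$. The multiplicities are $1,1$ as in Section 1, and the inequality holds.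

Put
$$\delta_k=m_{k+2}+m_{k-2}-m_k .$$
The conjecture says $\delta_k\ge0$; for $k$ odd $\delta_k=0$, and from now on $k$ is even. Here is what is true.

**Theorem A.** For every $n\ge13$ and every $k\in\{0,2,4,6,8,10\}$ there is an irreducible $\rho\colon\Gamma(1)\to\mathrm{GL}_n(\mathbb C)$ with $m_k=3$ and $m_{k-2}=m_{k+2}=1$. For every such $k$ and every $d\ge1$ there is an irreducible $\rho$ of dimension $5d+13$ with $m_k=d+2$, $m_{k\pm2}=1$ and $\dim\ker(\rho(T)-e^{2\pi ik/12})=d$.

**Theorem B.**

1. For every finite-dimensional $\rho$ and even $k$, $-\delta_k\le\dim\ker(L-\frac k{12})$. So the three-term inequality at $k$ holds unless $k\in\{0,2,\dots,10\}$ and $e^{2\pi ik/12}$ is an eigenvalue of $\rho(T)$.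
2. If $\rho$ is irreducible with $\dim\rho\ge2$, then $\sum_{s\ge0}\delta_{k-12s}\ge0$ and $\sum_{s\ge0}\delta_{k+12s}\ge0$ for all even $k$.
3. If $\rho$ is irreducible, $\dim\rho\ge2$ and $\delta_k<0$, then $k\in\{0,2,\dots,10\}$, $m_{k+2j}\ge1$ for $|j|\le5$, $m_k\ge3$ and $\dim\rho\ge13$. If $\dim\rho=13$, the free weights are exactly $k-10,k-8,\dots,k+10$, each once except $k$ three times.

In particular the conjecture is false, and a violation at weight $k$ by an irreducible $\rho$ of dimension $n\ge2$ exists if and only if $n\ge13$ and $k\in\{0,2,4,6,8,10\}$. We first try to prove the conjecture. The attempt gives Theorem B, and the exact shape of what it cannot exclude tells us what to build for Theorem A.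

## 3. The connection matrix and its residue

**Step 1: encode $\rho$ in a matrix over $A$.** Let $\rho$ be arbitrary and $F_1,\dots,F_n$ the basis of $M(\rho)$ from the splitting, with weights $k_j$. By (2) and $\theta(q^Lh)=q^L(Lh+\theta h)$, $D$ maps $M_k(\rho)$ to $M_{k+2}(\rho)$. So
$$DF_j=\sum_ia_{ij}F_i,\qquad a_{ij}\in A_{k_j+2-k_i},\tag{4}$$
or, with $K=\mathrm{diag}(k_1,\dots,k_n)$,
$$\theta\mathbb F=\mathbb FB,\qquad B=a+\tfrac1{12}E_2K.\tag{5}$$

**Step 2: compare with $L$.** Insert $\mathbb F=q^LH$ in (5): $LH+\theta H=HB$. At $q=0$ this reads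
$$LH(0)=H(0)R,\qquad R=a(\infty)+\tfrac1{12}K,$$
so $R$ is similar to $L$. The matrix $R$ in Section 1 is an instance. (Since $a_{jj}\in A_2=0$, taking traces gives $\sum_jk_j=12\,\mathrm{tr}\,L$; in Section 1, $2+4=12\cdot\frac12$.)

**Step 3: evaluate at the cusp.** For $F=\sum_jf_jF_j\in M_k(\rho)$, $f_j\in A_{k-k_j}$, put $\mathrm{ev}(F)=(f_j(\infty))_j\in\mathbb C^n$. The coefficient of $F_i$ in $DF$ is $Df_i+\sum_ja_{ij}f_j$, and by (a) its value at $\infty$ is $-\frac{k-k_i}{12}f_i(\infty)+\sum_ja_{ij}(\infty)f_j(\infty)$. Hence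
$$\mathrm{ev}(DF)=\bigl(R-\tfrac k{12}\bigr)\mathrm{ev}(F).\tag{6}$$

## 4. Values at the cusp: proof of Theorem B.1

The natural first attempt is to compare the spaces of values at the cusp in weights $k$ and $k+2$, since $D$ links them by an explicit linear map. By (c), a coefficient $f_j\in A_{k-k_j}$ can have nonzero value at $\infty$ exactly when $k-k_j=0$ or $k-k_j\ge4$. So $\mathrm{ev}(M_k(\rho))$ is the coordinate subspace $U_k$ spanned by the $j$ with $k_j\le k$ and $k_j\ne k-2$. By (6), $(R-\frac k{12})U_k\subset U_{k+2}$. Counting,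
$$\dim U_{k+2}-\dim U_k=\Bigl(\sum_{w\le k+2}m_w-m_k\Bigr)-\Bigl(\sum_{w\le k}m_w-m_{k-2}\Bigr)=m_{k+2}-m_k+m_{k-2}=\delta_k.$$
A linear map $U_k\to U_{k+2}$ has kernel of dimension at least $\dim U_k-\dim U_{k+2}=-\delta_k$. As $R$ is similar to $L$, $\dim\ker(L-\frac k{12})\ge-\delta_k$. If $\delta_k<0$, then $\frac k{12}$ is an eigenvalue of $L$, so $0\le k<12$, and $e^{2\pi ik/12}$ is an eigenvalue of $\rho(T)$. This is B.1. $\square$

**Where this stops.** If $\frac k{12}$ is an eigenvalue of $L$, then $R-\frac k{12}$ may really have a kernel on $U_k$. For $\rho=\chi_k$ it does, and the inequality fails. One hopes that irreducibility helps, because then $DF\ne0$ for every $F\ne0$ (next section). But suppose $\mathrm{ev}(F)\neq0$ lies in the kernel. Then (6) only says that all coefficients of $DF$ vanish at $\infty$, so by (b)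
$$DF\in\Delta\,M_{k-10}(\rho).$$
So $DF$ can be nonzero and yet invisible at the cusp, provided there are forms in weight $k-10$. The next section shows how much irreducibility gives.

## 5. Injectivity of $D$ and sums with step twelve: proof of Theorem B.2

Let $\rho$ be irreducible of dimension $n\ge2$.

**Step 1: $D\colon M_k(\rho)\to M_{k+2}(\rho)$ is injective for every even $k$.** If $DF=0$ with $F\neq0$, then $\theta(\eta^{-2k}F)=\eta^{-2k}(\theta F-\frac k{12}E_2F)=0$, so $F=\eta^{2k}x$ with $x\ne0$ constant. Comparing the transformation laws of both sides, $\rho(\gamma)x=\chi_k(\gamma)x$. So $x$ spans an invariant line, contradicting irreducibility.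

**Step 2: count.** By Step 1, $\dim M_{k+2}(\rho)-\dim M_k(\rho)\ge0$. We compute this number from (3), as formal Laurent series in $t$. Since $1-t^4=(1-t^2)(1+t^2)$ and $(1+t^2)(1-t^2+t^4)=1+t^6$,
$$\sum_k\bigl(\dim M_{k+2}(\rho)-\dim M_k(\rho)\bigr)t^k=\frac{(t^{-2}-1)\,m(t)}{(1-t^4)(1-t^6)}=\frac{t^{-2}m(t)}{(1+t^2)(1-t^6)}=\frac{(t^{-2}-1+t^2)\,m(t)}{1-t^{12}}.\tag{7}$$
The last numerator is $\sum_k\delta_kt^k$. Hence $\dim M_{k+2}(\rho)-\dim M_k(\rho)=\sum_{s\ge0}\delta_{k-12s}$, and this is $\ge0$.

**Step 3: a dual module, to get the sums in the other direction.** Put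
$$M_w^\vee=\{y=(y_1,\dots,y_n):\ y_j\in A_{k_j+w}\},\qquad (D^\vee y)_j=Dy_j-\sum_ia_{ij}y_i .$$
The weights match, since $(k_j+2-k_i)+(k_i+w)=k_j+w+2$, so $D^\vee$ maps $M_w^\vee$ to $M_{w+2}^\vee$. Also $M^\vee=\bigoplus_w M_w^\vee$ is free over $A$ with free weights $-k_j$.

*$D^\vee$ is injective in every even weight.* Let $D^\vee y=0$, $y\ne0$ in weight $w$, a row vector. Then $\theta y_j=\frac{k_j+w}{12}E_2y_j+\sum_iy_ia_{ij}$, that is, $\theta y=yB+\frac w{12}E_2y$. From (5), $\theta(\mathbb F^{-1})=-B\mathbb F^{-1}$, so $\theta(y\mathbb F^{-1})=\frac w{12}E_2\,y\mathbb F^{-1}$, and therefore $y=\eta^{2w}\psi\mathbb F$ with a constant row vector $\psi\neq0$. Now compare at $\gamma\tau$: on the left $y_j(\gamma\tau)=(c\tau+d)^{k_j+w}y_j(\tau)$, and on the right $\chi_w(\gamma)(c\tau+d)^{w}\eta^{2w}\cdot(c\tau+d)^{k_j}\psi\rho(\gamma)F_j(\tau)$. So $\psi F_j=\chi_w(\gamma)\psi\rho(\gamma)F_j$ for all $j$, and as the $F_j(\tau)$ span, $\psi=\chi_w(\gamma)\psi\rho(\gamma)$. Then $\ker\psi$ is an invariant subspace, proper, and nonzero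 because $n\ge2$: a contradiction.

*Count again.* The computation (7) used only the free weights. For $M^\vee$ the multiplicities are $m^\vee_w=m_{-w}$, so $\delta^\vee_w=\delta_{-w}$, and injectivity gives $\sum_{s\ge0}\delta^\vee_{w-12s}=\sum_{s\ge0}\delta_{-w+12s}\ge0$. With $k=-w$ this is the second inequality. $\square$

This does not give $\delta_k\ge0$: a negative $\delta_k$ is allowed if some $\delta_{k-12s}$ and some $\delta_{k+12s'}$, with $s,s'\ge1$, compensate it.

## 6. No gaps, and the shape of a violation: proof of Theorem B.3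

**Step 1: the free weights of an irreducible $\rho$ have no gaps.** Let $a<b<c$ be even with $m_a,m_c>0$. We show $m_b>0$. Suppose $m_b=0$. If $k_j<b$ and $a_{ij}\ne0$, then $k_i\le k_j+2\le b$, and $k_i\neq b$, so $k_i<b$. Let $\mathbb F_1$ be the matrix of the columns $F_j$ with $k_j<b$; there are $r$ of them, $0<r<n$. Then $\theta\mathbb F_1=\mathbb F_1B_1$ with $B_1$ of size $r\times r$. Let $\Phi$ be an invertible solution of $\theta\Phi=\Phi B_1$ on the simply connected domain $\mathfrak H$. Then $\theta(\mathbb F_1\Phi^{-1})=0$, so the column space of $\mathbb F_1(\tau)$ does not depend on $\tau$; it has dimension $r$. It is $\rho$-stable, since $F_j(\gamma\tau)=(c\tau+d)^{k_j}\rho(\gamma)F_j(\tau)$ for every $\gamma=\begin{pmatrix}*&*\\c&d\end{pmatrix}$. This contradicts irreducibility.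

**Step 2: combine.** Let $\rho$ be irreducible, $n\ge2$, $\delta_k<0$. By B.1, $k\in\{0,2,\dots,10\}$. By B.2 some $\delta_{k-12s}$ with $s\ge1$ is positive, so $m_{k-12s+2}>0$ or $m_{k-12s-2}>0$: there is a free weight $\le k-10$. In the same way there is a free weight $\ge k+10$. By Step 1, $m_{k+2j}\ge1$ for $|j|\le5$. In particular $m_k>m_{k-2}+m_{k+2}\ge2$, so $m_k\ge3$, and $\dim\rho\ge10+3=13$, with equality only if the free weights are $k-10,\dots,k+10$, each once except $k$ three times. $\square$

This also reproves the conjecture for $2\le\dim\rho\le12$. The proof leaves a single pattern in dimension $13$; the rest of the notes shows that it occurs.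

## 7. From connection matrices back to representations

Section 3 turned $\rho$ into a matrix $a$ over $A$. To construct representations we go the other way.

**Proposition 1.** Let $\kappa_1,\dots,\kappa_n$ be even integers, $a=(a_{ij})$ with $a_{ij}\in A_{\kappa_j+2-\kappa_i}$, $K=\mathrm{diag}(\kappa_j)$, $R=a(\infty)+\frac1{12}K$. Assume all eigenvalues of $R$ have real part in $[0,1)$. Then there are $\rho\colon\Gamma(1)\to\mathrm{GL}_n(\mathbb C)$ with $\rho(T)=e^{2\pi iR}$, $L=R$, and a free $A$-basis $F_1,\dots,F_n$ of $M(\rho)$, with $F_j$ of weight $\kappa_j$, $DF_j=\sum_ia_{ij}F_i$, and $F_1(\tau),\dots,F_n(\tau)$ a basis of $\mathbb C^n$ for all $\tau\in\mathfrak H$.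

*Example.* Weights $2,4$ with $DF_1=F_2$, $DF_2=cE_4F_1$ have $\det(x-R)=(x-\frac16)(x-\frac13)-c$. The case $c=\frac1{18}$ has the connection matrix of Section 1.

**Step 1: solve the differential equation near the cusp.** Let $B=a+\frac1{12}E_2K$, holomorphic in $|q|<1$, with $B(0)=R$. We look for a solution of $\theta\mathbb F=\mathbb FB$ of the form $\mathbb F=q^RH$, $H=\sum_{m\ge0}H_mq^m$, $H_0=I$. This means $RH+\theta H=HB$, that is,
$$RH_m-H_mR+mH_m=\sum_{l<m}H_lB_{m-l}\qquad(m\ge1).$$
The operator on the left has eigenvalues $\lambda-\lambda'+m$ with $\lambda,\lambda'$ eigenvalues of $R$. They are nonzero, since $\mathrm{Re}(\lambda-\lambda')\in(-1,1)$. So $H$ exists and is unique as a formal series.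

*Convergence in $|q|<1$.* The inverse of the operator on the left has norm at most $C/m$ for a constant $C$: for large $m$ because it is $m$ plus a fixed operator, and the remaining finitely many $m$ only enlarge $C$. Fix $r<1$ and choose $c_0$ with $\|B_m\|\le c_0r^{-m}$. Then $x_m=\|H_m\|r^m$ satisfies $x_m\le\frac{Cc_0}m\sum_{l<m}x_l$. So $x_m$ is bounded by the numbers $X_m$ with $X_0=x_0$ and $mX_m=Cc_0\sum_{l<m}X_l$. Their generating function satisfies $X'=\frac{Cc_0}{1-x}X$, so it is $x_0(1-x)^{-Cc_0}$, with radius of convergence $1$. Hence $H$ converges for $|q|<r$, for every $r<1$.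

**Step 2: $H$ is invertible.** We have $\theta\det H=\mathrm{tr}(\mathrm{adj}(H)\,\theta H)=\mathrm{tr}(\mathrm{adj}(H)(HB-RH))=\det H\,(\mathrm{tr}B-\mathrm{tr}R)$. Since $\mathrm{tr}B-\mathrm{tr}R$ vanishes at $q=0$, $\det H$ satisfies $\frac{d}{dq}\det H=g\det H$ with $g$ holomorphic in $|q|<1$. As $\det H(0)=1$, it is the exponential of a primitive of $g$ and has no zeros in $|q|<1$. So $\mathbb F$ is invertible on $\mathfrak H$.

**Step 3: read off $\rho$.** Let $F_j$ be the columns of $\mathbb F$; the system says $D_{\kappa_j}F_j=\sum_ia_{ij}F_i$. For $\gamma\in\mathrm{SL}_2(\mathbb Z)$ let $\mathbb F|\gamma$ have columns $F_j|_{\kappa_j}\gamma$. By (2) and the level one invariance of $a_{ij}$,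
$$D(F_j|\gamma)=(DF_j)|_{\kappa_j+2}\gamma=\sum_ia_{ij}\,(F_i|\gamma).$$
So $\mathbb F|\gamma$ solves the same system, $\theta\bigl((\mathbb F|\gamma)\mathbb F^{-1}\bigr)=0$, and $\mathbb F|\gamma=\rho(\gamma)\mathbb F$ with a constant matrix $\rho(\gamma)$. From $(\mathbb F|\gamma_1)|\gamma_2=\mathbb F|\gamma_1\gamma_2$ we get $\rho(\gamma_1\gamma_2)=\rho(\gamma_1)\rho(\gamma_2)$; thus $\rho$ is a homomorphism into $\mathrm{GL}_n(\mathbb C)$. It is trivial on $-1$ because the $\kappa_j$ are even. Replacing $\tau$ by $\tau+1$ in $q^RH$ gives $\rho(T)=e^{2\pi iR}$. The eigenvalues of $R$ lie in the required strip, so $L=R$, and $F_j=q^R\cdot(\text{holomorphic})\in M_{\kappa_j}(\rho)$.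

**Step 4: the $F_j$ are a free basis.** Let $F\in M_w(\rho)$, $F=q^Rh$. Then $f=\mathbb F^{-1}F=H^{-1}h$ is holomorphic on $\mathfrak H$ and at the cusp. Applying $|_w\gamma$ to $F=\sum f_jF_j$ and canceling $\rho(\gamma)$ gives $\sum_j(f_j|_{w-\kappa_j}\gamma)F_j=\sum_jf_jF_j$, so $f_j$ is invariant of weight $w-\kappa_j$ and $f_j\in A_{w-\kappa_j}$. Uniqueness is clear. Conversely all such combinations lie in $M_w(\rho)$. $\square$

## 8. A cyclic chain with two links through $\Delta$

**What to build in dimension 13.** We need free weights $k-10,\dots,k+10$, with $k$ three times. Here $U_k$ has dimension $4+3=7$ (weights $k-10,\dots,k-4$ and three times $k$), while $U_{k+2}$ has dimension $5+1=6$. So $R-\frac k{12}$ must have a kernel on $U_k$. Let us make it visible: a basis form $w$ of weight $k$ with $Rw=\frac k{12}w$. By Section 4, $Dw$ must be in $\Delta M_{k-10}$, so take $Dw=\Delta u_{-5}$, where $u_j$ denotes the basis form of weight $k+2j$, $|j|\le5$. Dually, $w$ should be reached only through $\Delta$, and $Du$ can contain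 $\Delta w$ only if $u$ has weight $k+12-2=k+10$: so put $\Delta w$ into $Du_5$. Let $v$ be the third form of weight $k$, and run a chain through everything else:
$$v\ \xrightarrow{\;E_4^3\;}\ u_{-5}\to u_{-4}\to\cdots\to u_5\to(\text{combination of }v,u_{-5},\dots,u_4)+\Delta w,\qquad Dw=\Delta u_{-5}.$$

Neither link through $\Delta$ can be dropped. If $Dw=0$, then $w=\eta^{2k}x$ and $x$ spans an invariant line. If $\Delta w$ is dropped from $Du_5$, then $D$ preserves the $A$-span of $v,u_{-5},\dots,u_5$, and the argument of Section 6, Step 1 makes their span in $\mathbb C^{13}$ a constant invariant subspace. With both links present, we must exclude every invariant subspace. The device is to choose the other exponents so that traces leave almost no room: $\det\rho$ on an invariant subspace is a character of $\Gamma(1)$, so the exponents occurring there have a *real* sum.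

**Proposition 2.** Let $k\in\{0,2,\dots,10\}$, $d\ge1$, $N\ge2$, and let $\kappa_0,\dots,\kappa_{N-1}$ be even integers with mean $\mu$ such that

- (H1) $\kappa_{i+1}\le\kappa_i+2$ and $\kappa_{i+1}\neq\kappa_i$ for $0\le i\le N-2$;
- (H2) $\kappa_{N-1}>\kappa_j$ for $j<N-1$;
- (H3) $k-10\le\kappa_i\le k+10$ for $i\le N-2$;
- (H4) $0\le\mu<12$;
- (H5) there are distinct indices $l_1,\dots,l_d$ with $\kappa_{l_s}=k-10$, and distinct indices $t_1,\dots,t_d$ with $\kappa_{t_s}=k+10$ and $t_s\ne N-2$.

Then there is an irreducible $\rho$ of dimension $N+d$ whose free weights are $\kappa_0,\dots,\kappa_{N-1}$ together with $k$ repeated $d$ times, and $\dim\ker(\rho(T)-e^{2\pi ik/12})=d$.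

**Step 1: the connection.** Take basis symbols $b_0,\dots,b_{N-1}$ of weights $\kappa_i$ and $w_1,\dots,w_d$ of weight $k$, and set
$$Db_i=\mathbf e_{\kappa_i+2-\kappa_{i+1}}\,b_{i+1}+\sum_{s:\,t_s=i}\Delta w_s\qquad(i\le N-2),$$
$$Db_{N-1}=\sum_{j\le N-2}c_j\,\mathbf e_{\kappa_{N-1}+2-\kappa_j}\,b_j+\sum_{s:\,t_s=N-1}\Delta w_s,\qquad Dw_s=\Delta\,b_{l_s},$$
with $c_j\in\mathbb C$ to be chosen. The forms $\mathbf e_w$ used exist: by (H1) the weight $\kappa_i+2-\kappa_{i+1}$ is even, $\ge0$ and $\ne2$, and by (H2) $\kappa_{N-1}+2-\kappa_j\ge4$. The coefficient of $w_s$ in $Db_{t_s}$ has weight $(k+10)+2-k=12$, and that of $b_{l_s}$ in $Dw_s$ has weight $k+2-(k-10)=12$, as it should be for $\Delta$.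

**Step 2: the residue, and the choice of $c_j$.** Since $\Delta(\infty)=0$, $R$ is block diagonal: it is the scalar $\frac k{12}$ on $\langle w_1,\dots,w_d\rangle$, and on $\langle b_0,\dots,b_{N-1}\rangle$ it is the matrix $R_b$ with
$$R_bb_i=\tfrac{\kappa_i}{12}b_i+b_{i+1}\ (i\le N-2),\qquad R_bb_{N-1}=\tfrac{\kappa_{N-1}}{12}b_{N-1}+\sum_{j\le N-2}c_jb_j.$$
Put $p_i(x)=\prod_{j<i}(x-\frac{\kappa_j}{12})$. Then $b_i=p_i(R_b)b_0$, so $b_0$ is a cyclic vector, and the last equation reads $(p_N-\sum_{j\le N-2}c_jp_j)(R_b)b_0=0$. A monic polynomial of degree $N$ that kills a cyclic vector of an $N\times N$ matrix is its characteristic polynomial, so $\det(x-R_b)=p_N-\sum_{j\le N-2}c_jp_j$. Since $p_0,\dots,p_{N-2}$ span the polynomials of degree $\le N-2$, every monic polynomial of degree $N$ with the same coefficient of $x^{N-1}$ as $p_N$ arises, that is, with sum of roots $\sum_i\frac{\kappa_i}{12}=\frac{N\mu}{12}$. Choose the $c_j$ so that it is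
$$P(x)=\Bigl(x-\tfrac\mu{12}-\sqrt{-1}\Bigr)^{N-1}\Bigl(x-\tfrac\mu{12}+(N-1)\sqrt{-1}\Bigr).$$
Its roots have the right sum, they are not real, so $P(\frac k{12})\ne0$, and by (H4) they have real part $\frac\mu{12}\in[0,1)$. Also $\frac k{12}\in[0,1)$. So Proposition 1 applies and gives $\rho$ with $L=R$, and $b_i,w_s$ realized as a free basis of $M(\rho)$. By Fact 1, $\ker(\rho(T)-e^{2\pi ik/12})=\ker(R-\frac k{12})$. It has dimension $d$ and is the whole generalized eigenspace for $\frac k{12}$.

**Step 3: an invariant subspace contains none or all of the roots of $P$.** Let $0\neq W\subsetneq\mathbb C^{N+d}$ be $\rho$-stable. By Fact 1, $W$ is $R$-stable. The character $\det\rho|_W$ has the value $e^{2\pi i\,\mathrm{tr}(R|_W)}$ at $T$, a sixth root of unity by (d). So $\mathrm{tr}(R|_W)\in\frac16\mathbb Z$ is real. If the eigenvalues of $R|_W$ include $\alpha\le N-1$ copies of $\frac\mu{12}+\sqrt{-1}$ and $\epsilon\in\{0,1\}$ copies of $\frac\mu{12}-(N-1)\sqrt{-1}$, the imaginary part of the trace is $\alpha-\epsilon(N-1)=0$. So either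 $\alpha=\epsilon=0$, or $\alpha=N-1$ and $\epsilon=1$.

**Step 4: the case "none" is impossible.** Here $W\subset\ker(R-\frac k{12})$, so $T$ acts on $W$ by the scalar $e^{2\pi ik/12}$. By (d), $\Gamma(1)$ acts on $W$ by a character with this value at $T$, which is $\chi_k$. Take $0\ne x\in W$ and $F=\eta^{2k}x$. Then $F\in M_k(\rho)$; at the cusp, $q^{k/12}x=q^Rx$. Moreover $DF=0$. Write
$$F=\sum_if_ib_i+\sum_s\beta_sw_s,\qquad f_i\in A_{k-\kappa_i},\ \beta_s\in A_0=\mathbb C.$$
The computation of (6) applies to this basis, and gives $(R-\frac k{12})\,\mathrm{ev}(F)=0$. As $R$ is block diagonal and $P(\frac k{12})\ne0$, the $b$-part of $\mathrm{ev}(F)$ is zero: $f_i(\infty)=0$ for all $i$. The weights satisfy $k-\kappa_i\le10$, by (H3) for $i\le N-2$, and for $i=N-1$ because $\kappa_{N-1}>\kappa_0\ge k-10$ by (H2) and (H3). So $f_i=0$ by (b). Thus $F=\sum_s\beta_sw_s$ and $0=DF=\Delta\sum_s\beta_sb_{l_s}$. The $l_s$ are distinct, so all $\beta_s=0$ and $F=0$, a contradiction. This is where the link $Dw_s=\Delta b_{l_s}$ works.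

**Step 5: the case "all" is impossible.** Now $W$ contains the generalized eigenspaces of $R$ for all roots of $P$. So the nonzero space $\mathbb C^{N+d}/W$ is a quotient of $\ker(R-\frac k{12})$, and $R$ acts on it by $\frac k{12}$. By (d), $\Gamma(1)$ acts on it by $\chi_k$. Hence there is a nonzero linear functional $\psi$ on $\mathbb C^{N+d}$ with
$$\psi\rho(\gamma)=\chi_k(\gamma)\psi,\qquad\psi R=\tfrac k{12}\psi.$$
For $G\in M_w(\rho)$ the function $\psi(G)$ has weight $w$ and character $\chi_k$, and near the cusp $\psi(q^Rh)=q^{k/12}\psi(h)$. So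
$$\phi(G):=\psi(G)/\eta^{2k}\in A_{w-k}.$$
The map $\phi$ is $A$-linear. Since $D\eta^{2k}=0$, $\phi(DG)=D\phi(G)$. And $\phi\ne0$, because the basis elements span $\mathbb C^{N+d}$ at each $\tau$. Put $y_i=\phi(b_i)\in A_{\kappa_i-k}$ and $\beta_s=\phi(w_s)\in\mathbb C$.

*Values at the cusp.* Number the whole basis as $F_1,F_2,\dots$, with $F_j$ of weight $k_j$ and $z_j=\phi(F_j)$. Then $Dz_j=\phi(DF_j)=\sum_iz_ia_{ij}$, and at $\infty$, by (a), $-\frac{k_j-k}{12}z_j(\infty)=\sum_iz_i(\infty)a_{ij}(\infty)$. That is, the row vector $z(\infty)$ satisfies $z(\infty)R=\frac k{12}z(\infty)$. By block diagonality and $P(\frac k{12})\neq0$, $y_i(\infty)=0$ for all $i$.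

*All $y_i$ vanish.* For $i\le N-2$ the weight $\kappa_i-k$ is at most $10$ by (H3), so $y_i=0$ by (b). The last weight may be larger, so $y_{N-1}$ needs another argument. No $t_s$ equals $N-2$, so $Db_{N-2}=\mathbf e_{\kappa_{N-2}+2-\kappa_{N-1}}b_{N-1}$. Applying $\phi$, $0=Dy_{N-2}=\mathbf e_{\kappa_{N-2}+2-\kappa_{N-1}}\,y_{N-1}$, so $y_{N-1}=0$.

*All $\beta_s$ vanish.* Apply $\phi$ to $Db_{t_s}$. The $t_s$ are distinct, so exactly one $w$ occurs in it, and $0=Dy_{t_s}=(\text{combination of the }y_j)+\Delta\beta_s=\Delta\beta_s$. So $\beta_s=0$. Hence $\phi=0$, a contradiction.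

Both cases are excluded, so $\rho$ is irreducible. $\square$

## 9. Weight sequences: proof of Theorem A and sharpness of Theorem B

Let $k\in\{0,2,4,6,8,10\}$. It remains to write down sequences satisfying (H1)–(H5). In (H1) steps down are free except that two consecutive weights may not be equal, and steps up must be $+2$.

**Dimension $13$.** Take $d=1$, $N=12$ and
$$(\kappa_0,\dots,\kappa_{11})=(k;\ k-10,k-8,\dots,k-2,k,k+2,\dots,k+10).$$
(H1): one step down by $10$, then steps $+2$. (H2), (H3) are immediate. (H4): $\mu=k$. (H5): $l_1=1$ and $t_1=11=N-1\ne N-2$. So there is an irreducible $\rho$ of dimension $13$ with free weights $k-10,\dots,k+10$, where $k$ occurs three times ($\kappa_0$, the $k$ of the long string, and $w_1$), and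
$$m_k=3>2=m_{k-2}+m_{k+2}.$$
This disproves the conjecture. It is the chain at the start of Section 8, with $v=b_0$, $u_j=b_{j+6}$, $w=w_1$ and $\mathbf e_{12}=E_4^3$.

**All $n\ge13$.** Take $d=1$ and integers $s,s'\ge0$ with $s'\in\{s,s-1\}$. Let the sequence be
$$\underbrace{k+4,k+6,k+4,\dots}_{s\text{ terms}},\ k,\ \underbrace{k-4,k-6,k-4,\dots}_{s'\text{ terms}},\ k-10,k-8,\dots,k+10 .$$
(H1): inside the alternating blocks the steps are $\pm2$; the steps from the first block to $k$, from $k$ on, and into $k-10$ go down; the final string goes up by $2$. (H2): the last weight $k+10$ exceeds all others. (H3) is clear. (H4): the deviations from $k$ in the two blocks cancel pairwise, and the final string has mean $k$. So $\mu=k$ if $s'=s$. If $s'=s-1$, one term $+4$ or $+6$ is left over, and $\mu-k\in\{\frac4N,\frac6N\}$ with $N=12+s+s'\ge13$, so $0\le\mu<11$. (H5): $l_1$ is the index of $k-10$ at the start of the final string and $t_1=N-1$. The weight $k$ occurs twice in the sequence and once as $w_1$, and $k\pm2$ occur only in the final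 string. So $m_k=3$, $m_{k\pm2}=1$, and $n=N+1=13+s+s'$ takes every value $\ge13$.

**Large violations.** For $d\ge1$ take
$$(k+10,k+8)^d,\ k,\ (k-10,k-8)^d,\ k-10,k-8,\dots,k+10,k+12,$$
where the exponent $d$ means $d$-fold repetition. (H1): the steps up are $k+8\to k+10$, $k-10\to k-8$ and those of the final string, all $+2$; all other steps go down, including $k-8\to k-10$ into the final string. (H2): the last weight $k+12$ exceeds all others. (H3): all earlier weights lie between $k-10$ and $k+10$. (H4): $N=2d+1+2d+12=4d+13$, the deviations of the two repeated blocks cancel, those of $k-10,\dots,k+10$ sum to $0$, and $12$ is left, so $\mu=k+\frac{12}{4d+13}\in[0,12)$. (H5): let the $t_s$ be the entries $k+10$, and the $l_s$ the entries $k-10$, in the repeated blocks. The index $N-2$ belongs to the $k+10$ of the final string, which is not one of the $t_s$. So Proposition 2 applies. The weight $k$ occurs twice in the sequence and $d$ times among the $w_s$; so $m_k=d+2$, $m_{k\pm2}=1$, $\dim\rho=N+d=5d+13$ and $\dim\ker(\rho(T)-e^{2\pi ik/12})=d$.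 This completes the proof of Theorem A. $\square$

**Exactly when violations occur.** By Theorem B.3 a violation at $k$ by an irreducible $\rho$ of dimension $n\ge2$ forces $n\ge13$ and $k\in\{0,2,4,6,8,10\}$, and by Theorem A every such pair $(n,k)$ occurs. So $13$ is the smallest dimension of a counterexample.

**Sharpness.** In the last family $\delta_k=2-(d+2)=-d$, while $\dim\ker(L-\frac k{12})=d$ by Fact 1; so B.1 is an equality for every $d\ge1$. In the $13$-dimensional examples $\delta_k=-1$. Also $\delta_{k+12}=m_{k+14}+m_{k+10}-m_{k+12}=1$ and likewise $\delta_{k-12}=1$, while $\delta_{k\pm12s}=0$ for $s\ge2$. So both sums in B.2 at $k$ are $-1+1=0$, and B.2 is an equality there.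

**A check against the unitary case.** In all these examples $\rho(T)$ has the eigenvalue $e^{2\pi i(\mu/12+\sqrt{-1})}$ of absolute value $e^{-2\pi}\neq1$, so $\rho$ is not unitary, in agreement with the unitary result quoted in Section 2.
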